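# Modules over $\mathbb C[\mathbb Z^n]$ with semilinear symmetry, and the dimension of manifolds with fundamental group $\mathbb Z^n$

## 1. The homology of a $\mathbb Z^n$-cover and its semilinear symmetry

Fix $n\ge 3$ and let $L=\mathbb Z^n$ with basis $e_1,\dots,e_n$. Let $X$ be a connected space with a surjection $q:H_1(X;\mathbb Z)\to L$, and let $\hat X\to X$ be the corresponding connected cover with deck group $L$. The deck transformations make each vector space $H_i(\hat X;\mathbb C)$ a module over the Laurent polynomial ring
$$R=\mathbb C[L].$$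
Suppose now that a group $\Gamma\subset SL_n(\mathbb Z)$ acts on $X$, perhaps only up to homotopy, and that $q$ is $\Gamma$-equivariant. A lift to $\hat X$ of the map given by $\gamma$ carries the deck transformation $\ell$ to the deck transformation $\gamma(\ell)$, so on homology it is a bijection $g$ with $g(\lambda p)=\gamma(\lambda)g(p)$ for $\lambda\in R$. The lift is well defined only up to $L$. The proof rests on how rigid such modules are. They are wanted for the following question: if $\Gamma$ has finite index and acts on a compact manifold with fundamental group $\mathbb Z^n$ in such a way that the action on $\pi_1$ is the standard one, must the manifold have dimension at least $n$? The answer will be yes.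

**Notation.** We write $L$ additively as a lattice and multiplicatively inside $R$. The group $SL_n(\mathbb Z)$ acts on $L$ and hence on $R$ by $\mathbb C$-algebra automorphisms. Put $G=SL_n(\mathbb C)$, and for $i\ne j$ put $e_{ij}(s)=I+sE_{ij}$, so $e_{ij}(s)$ sends $e_j$ to $e_j+se_i$ and fixes the other basis vectors. Let
$$\Gamma_N=\langle e_{ij}(N): i\ne j\rangle\subset SL_n(\mathbb Z).$$
If $N\mid N'$ then $\Gamma_{N'}\subset \Gamma_N$. If $\Delta_0$ has finite index in $SL_n(\mathbb Z)$ and $m$ is the index of its normal core, then $e_{ij}(m)=e_{ij}(1)^m\in\Delta_0$, so $\Gamma_m\subset\Delta_0$. In the same way, every finite index subgroup of $\Gamma_N$ contains $\Gamma_{N'}$ for some multiple $N'$ of $N$. Replacing $N$ by a multiple is called *enlarging* $N$. We never use that $\Gamma_N$ has finite index. The group $\Gamma_N$ is Zariski dense in $G$: its Zariski closure contains $e_{ij}(kN)$ for all $k\in\mathbb Z$, hence each root subgroup $e_{ij}(\mathbb C)$, and these generate $G$.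

Let $T=\mathrm{Hom}(L,\mathbb C^*)$. The maximal ideals of $R$ are the ideals $\mathfrak m_t=\{\lambda:\lambda(t)=0\}$, $t\in T$. Write $\mathfrak m=\mathfrak m_1$ for the augmentation ideal. It is stable under $SL_n(\mathbb Z)$, and $\mathfrak m/\mathfrak m^2=L\otimes\mathbb C$ via $\ell-1\mapsto \ell$. Since $(\gamma\lambda)(t)=\lambda(t\circ\gamma)$, we have $\gamma(\mathfrak m_t)=\mathfrak m_{t\circ\gamma^{-1}}$. A *torsion point* of $T$ is a character of finite order.

**Definition 1.1.** Let $\Gamma\subset SL_n(\mathbb Z)$ contain some $\Gamma_N$. A *twisted module* is a finitely generated $R$-module $P$ with a group $\mathcal G$ of pairs $(\gamma,g)$, where $\gamma\in\Gamma$, $g\in\mathrm{Aut}_{\mathbb C}(P)$ and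
$$g(\lambda p)=\gamma(\lambda)g(p)\qquad(\lambda\in R,\ p\in P),$$
such that $\mathcal G\to\Gamma$ is onto with kernel exactly $\{(1,\ell):\ell\in L\}$, where $\ell$ denotes multiplication by $\ell$. A *semilinear $\Gamma_N$-action* on $P$ is an honest action of $\Gamma_N$ on $P$ with $\gamma(\lambda p)=\gamma(\lambda)\gamma(p)$.

**Examples 1.2.** The module $R$ with $\mathcal G=\{(\gamma,\ell\gamma)\}$ is twisted, and so is the stable ideal $\mathfrak m\subset R$ with the restricted maps. The module $R/\mathfrak m=\mathbb C$ with $\mathcal G=\{(\gamma,\mathrm{id})\}$ is twisted: here every $\ell$ acts as the identity, so $\{(1,\ell)\}$ is the trivial group, as it should be.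

**Lemma 1.3.** Let $X$ be a connected CW complex or compact manifold, homotopy equivalent to a finite CW complex. Let $\Gamma\subset SL_n(\mathbb Z)$ contain some $\Gamma_N$, let $\Gamma\to\{$free homotopy classes of self-homotopy equivalences of $X\}$ be a homomorphism, and let $q:H_1(X;\mathbb Z)\to L$ be a $\Gamma$-equivariant surjection. Then every $H_i(\hat X;\mathbb C)$ is a twisted module, and $H_0(\hat X;\mathbb C)=R/\mathfrak m$.

*Proof.* Let $f$ represent the class of $\gamma$. A free homotopy class has a well-defined effect on $H_1$, and $qf_*=\gamma q$. Hence $f$ preserves the subgroup of $\pi_1(X)$ that defines $\hat X$, and $f$ lifts to $\hat f:\hat X\to\hat X$. Two lifts differ by an element of $L$. So $\hat f\circ\ell=\ell'\circ\hat f$ for some $\ell'\in L$. To find $\ell'$, take a path from $p$ to $\ell p$; it projects to a loop of $q$-class $\ell$, and its image under $\hat f$ runs from $\hat f(p)$ to $\hat f(\ell p)$ and projects to a loop of $q$-class $\gamma(\ell)$. So $\ell'=\gamma(\ell)$, and $g=\hat f_*$ satisfies the semilinearity rule.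

Homotopies of $f$ lift, so the maps induced by all lifts of all representatives of $\gamma$ are exactly the maps $\ell\hat f_*$, $\ell\in L$, for one chosen $\hat f$. A composite of lifts for $\gamma$ and $\gamma'$ is a lift for $\gamma\gamma'$. If $f'$ is a homotopy inverse of $f$, then $\hat f\hat f'$ and $\hat f'\hat f$ are homotopic to deck transformations, so $\hat f_*$ is bijective. Hence the pairs $(\gamma,\hat f_*)$ form a group that maps onto $\Gamma$, and its kernel consists of the maps induced by lifts of maps homotopic to the identity, which is $\{(1,\ell)\}$.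

For finite generation, let $C_*$ be the cellular chain complex with $\mathbb C$-coefficients of the $L$-cover of a finite complex homotopy equivalent to $X$. It is a bounded complex of finitely generated free $R$-modules with $H_i(C_*)=H_i(\hat X;\mathbb C)$, and $R$ is noetherian. Finally $\hat X$ is connected, so $H_0(\hat X;\mathbb C)=\mathbb C$ with trivial $L$-action. $\square$

For $X=T^n$ we get $\hat X=\mathbb R^n$, and the only nonzero module is $H_0=R/\mathfrak m$.

## 2. Lower bounds for the dimension

Manifolds are Hausdorff, second countable, topological, possibly with boundary. If $\Gamma$ acts on a connected $M$ with abelian $\pi_1(M)\cong\mathbb Z^n$, it acts on $\pi_1(M)$ independently of the base point. The induced action is called *standard* if under some identification $\pi_1(M)\cong\mathbb Z^n$ it is the restriction to $\Gamma$ of the linear action of $SL_n(\mathbb Z)$. The following statement was posed as a conjecture in David Fisher and Kevin Whyte, "Continuous quotients for lattice actions on compact manifolds", arXiv:math/0405273 (2004). No invariant measure is assumed.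

**Theorem A.** Let $\Gamma<SL_n(\mathbb Z)$ have finite index and act continuously on a compact connected manifold $M$ with $\pi_1(M)\cong\mathbb Z^n$, inducing the standard action on $\pi_1$. Then $\dim M\ge n$.

**Theorem B.** Let $\Gamma\subset SL_n(\mathbb Z)$ contain some $\Gamma_N$. Let $X$ be a connected space which is a CW complex or a compact manifold, homotopy equivalent to a finite CW complex. Let $\Gamma\to\{$free homotopy classes of self-homotopy equivalences of $X\}$ be a homomorphism, and let $q:H_1(X;\mathbb Z)\to L$ be a $\Gamma$-equivariant surjection ($L$ with the standard action). Let $\hat X\to X$ be the corresponding connected $L$-cover.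

1. Either $H^n(X;R)\ne0$, or $H_{n-1}(\hat X;\mathbb C)$ has positive rank over $R$.
2. $X$ is not homotopy equivalent to a CW complex of dimension $<n-1$, nor to a compact manifold of dimension $<n$. Both bounds are sharp, even when $\pi_1(X)=\mathbb Z^n$.
3. If $X$ is a closed $n$-manifold with $\pi_1(X)=L$ and $q$ an isomorphism, then $X$ is orientable, the classifying map $X\to T^n$ has nonzero degree, and $H^*(T^n;\mathbb Q)\to H^*(X;\mathbb Q)$ is injective. If $X$ is a compact $n$-manifold with $\partial X\neq\emptyset$, then $H_{n-1}(\hat X;\mathbb C)$ has positive $R$-rank.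

Here $H^*(X;R)$ is cohomology with local coefficients, $\pi_1(X)$ acting on $R$ through $q$ and multiplication. With $C_*$ as in Lemma 1.3, it is the cohomology of $\mathrm{Hom}_R(C_*,R)$.

Theorem A is the case $X=M$, $q=\mathrm{id}$ of B(2). A finite index $\Gamma$ contains some $\Gamma_m$, the action gives a homomorphism to homotopy classes, and compact manifolds are compact ANRs (Hanner), hence homotopy equivalent to finite CW complexes (West, Ann. of Math. 1977; for manifolds also Kirby–Siebenmann, Ann. of Math. Studies 88).

*Small $n$ by hand.* For $n=3$, Theorem A needs no action. A compact connected manifold of dimension $0$ or $1$ is a point, an interval or a circle. A compact surface with boundary has free fundamental group, which is abelian only if its rank is at most $1$. The closed surfaces with abelian fundamental group are the sphere, the projective plane and the torus. None has $\pi_1\cong\mathbb Z^3$. This cannot continue: every finitely presented group is the fundamental group of a closed $4$-manifold, so for each $n\ge5$ there are closed $4$-manifolds with $\pi_1\cong\mathbb Z^n$.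 From there on the action has to be used.

## 3. Constant coefficients, and the torus with a point blown up

A natural first attempt uses the classifying map $f:X\to T^n$ with $f_*=q$ on $H_1$. Homotopy classes of maps to $T^n$ are determined by their effect on $H_1$, so $f\gamma\simeq\gamma f$ for $\gamma\in\Gamma$, and
$$f^*:H^k(T^n;\mathbb Q)=\Lambda^k(L^*\otimes\mathbb Q)\to H^k(X;\mathbb Q)$$
is $\Gamma$-equivariant. The $\Gamma$-module $\Lambda^k(L^*\otimes \mathbb Q)$ is irreducible, because $\Gamma$ is Zariski dense in $G$ and $\Lambda^k(\mathbb C^n)^*$ is an irreducible $G$-module. So in each degree $f^*$ is injective or zero. It is injective for $k=1$. If it were injective for $k=n$, then $H^n(X;\mathbb Q)\ne0$ and Theorem A would follow.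

The attempt stops at ruling out $f^*=0$ in degree $n$, because that can happen. Let $X_0$ be obtained from $T^n$ by replacing the point $0$ with its sphere of directions: near $0$ use polar coordinates $(r,u)\in[0,\varepsilon)\times S^{n-1}$. A matrix $\gamma$ acts there by $(r,u)\mapsto(r|\gamma u|,\gamma u/|\gamma u|)$, so $SL_n(\mathbb Z)$ acts continuously on the compact $n$-manifold $X_0$. Since $n\ge3$, removing a point does not change $\pi_1$, so $\pi_1(X_0)=\mathbb Z^n$ with the standard action. But $X_0$ is a compact connected $n$-manifold with nonempty boundary, so $H^n(X_0;\mathbb Q)=0$.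

The $L$-cover of $X_0$ is homotopy equivalent to $\mathbb R^n\setminus L$. The exact sequence of the pair $(\mathbb R^n,\mathbb R^n\setminus L)$ gives
$$H_{n-1}(\hat X_0;\mathbb C)\cong H_n(\mathbb R^n,\mathbb R^n\setminus L;\mathbb C)=\bigoplus_{L}\mathbb C\cong R ,$$
which has rank one. This is the second alternative in B(1): the class that is missing in degree $n$ has left a free module in $H_{n-1}(\hat X_0;\mathbb C)$. For $T^n$ itself the first alternative holds.

## 4. A universal coefficient spectral sequence

We recall the commutative algebra that will be used.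

- *Ext.* $R$ is a regular noetherian domain and a UFD. For each $t\in T$ the ideal $\mathfrak m_t$ is generated by the regular sequence $e_i-t(e_i)$, $1\le i\le n$ (elements of $R$). The Koszul complex gives $\mathrm{Ext}^j_R(R/\mathfrak m_t,R)=0$ for $j\ne n$ and $\mathrm{Ext}^n_R(R/\mathfrak m_t,R)\cong R/\mathfrak m_t$. A module of finite length has a filtration with quotients $R/\mathfrak m_t$, so it too has $\mathrm{Ext}^j_R(\cdot,R)=0$ for $j\neq n$.
- *Rank.* The rank of a finitely generated $P$ is $\dim_K(P\otimes_R K)$, with $K$ the fraction field. Rank $0$ means torsion, and then $\mathrm{Hom}_R(P,R)=0$. The set of $t$ where $P_{\mathfrak m_t}$ is not free is closed and is not all of $T$. If it is empty, $P$ is projective.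
- *Reflexive modules.* Put $P^*=\mathrm{Hom}_R(P,R)$. The map $P\to P^{**}$ has torsion kernel and torsion cokernel, and $P$ is *reflexive* if the map is an isomorphism. For finitely generated $P$ the module $P^*$ is reflexive. For example, $\mathfrak m$ is not reflexive, since $\mathfrak m^{**}=R$. The kernel of a map between free modules of finite rank is reflexive. A reflexive module of rank one over a UFD is free.

**Proposition 4.1.** If $P$ is a twisted module, then $\mathrm{Ext}^j_R(P,R)=0$ for $1\le j\le n-2$.

The range cannot be extended: $\mathfrak m$ is twisted, and $\mathrm{Ext}^{n-1}_R(\mathfrak m,R)=\mathrm{Ext}^n_R(R/\mathfrak m,R)\ne0$. The proof of Proposition 4.1 occupies Sections 5 to 10. First we use it.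

**Proof of B(1) from Proposition 4.1.**

**Step 1.** *To relate $H^*(X;R)$ to the modules $H_q(\hat X;\mathbb C)$.* Let $R\to I^\bullet$ be an injective resolution and consider the double complex $\mathrm{Hom}_R(C_q,I^p)$. Taking cohomology in the $p$-direction first gives $\mathrm{Hom}_R(C_q,R)$ in the row $p=0$ and nothing else, since $C_q$ is free. So the total cohomology is $H^*(\mathrm{Hom}_R(C_*,R))=H^*(X;R)$. Taking cohomology in the $q$-direction first gives $\mathrm{Hom}_R(H_q(C_*),I^p)$, since $I^p$ is injective. Hence there is a first quadrant spectral sequence of $R$-modules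
$$E_2^{p,q}=\mathrm{Ext}^p_R(H_q(\hat X;\mathbb C),R)\Rightarrow H^{p+q}(X;R),\qquad d_r:E_r^{p,q}\to E_r^{p+r,q-r+1}.\tag{4.1}$$

**Step 2.** *To see that one nonzero class survives.* We have $E_2^{n,0}=\mathrm{Ext}^n_R(R/\mathfrak m,R)\cong\mathbb C$. All differentials leaving $(n,0)$ land in negative $q$, so they vanish. Those entering come from $E_r^{n-r,r-1}$ with $2\le r\le n$. For $2\le r\le n-1$ the source is a subquotient of $\mathrm{Ext}_R^{n-r}(H_{r-1}(\hat X;\mathbb C),R)$ with $1\le n-r\le n-2$, and this is $0$ by Lemma 1.3 and Proposition 4.1. For $r=n$ the source is a submodule of $\mathrm{Hom}_R(H_{n-1}(\hat X;\mathbb C),R)$, which is $0$ if $H_{n-1}(\hat X;\mathbb C)$ has rank $0$. In that case $E_\infty^{n,0}=E_2^{n,0}\ne0$. This is a submodule of $H^n(X;R)$, so $H^n(X;R)\ne0$. $\square$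

The possible nonvanishing of $\mathrm{Ext}^{n-1}$ does no harm here, since $r\ge2$.

*Why the symmetry is needed.* Let $n\ge4$ and let $X$ be the $2$-skeleton of $T^n$. Then $C_*$ is the Koszul resolution of $R/\mathfrak m$ cut off after degree $2$, so $H_1(\hat X;\mathbb C)=0$ and $H_2(\hat X;\mathbb C)=Z_2=\ker(C_2\to C_1)$. From $0\to Z_2\to C_2\to C_1\to C_0\to R/\mathfrak m\to0$ we get $\mathrm{Ext}^{n-3}_R(Z_2,R)\cong\mathrm{Ext}^n_R(R/\mathfrak m,R)\cong\mathbb C$. Here $H^n(X;R)=0$, and the class at $(n,0)$ is killed by $d_3$ from position $(n-3,2)$. So the spectral sequence alone proves nothing. Proposition 4.1 must say that a module like $Z_2$ has no twisted structure.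

**Proof of B(2) from B(1).** The hypotheses and the conclusion of (1) are homotopy invariant, so we may assume that $X$ itself is the complex or the manifold in question.

**Step 1.** *To treat complexes.* If $X$ is a CW complex of dimension $<n-1$, then $H^n(X;R)=0$ and $H_{n-1}(\hat X;\mathbb C)=0$, against (1).

**Step 2.** *To show $H^n(X;R)=0$ for a compact manifold $X$ of dimension $d\le n-1$.* Since $X$ is paracompact Hausdorff and locally contractible, singular cohomology with local coefficients is sheaf cohomology with coefficients in the corresponding locally constant sheaf. On a paracompact Hausdorff space this is Čech cohomology, and it vanishes above the covering dimension, which is $d<n$ for a compact $d$-manifold (Godement, *Théorie des faisceaux*, II.5.10 and II.5.12).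

**Step 3.** *To show $H_{n-1}(\hat X;\mathbb C)=0$ for the same $X$.* The cover $\hat X$ is a connected $d$-manifold. It is noncompact, because its fibres over $X$ are infinite, closed and discrete. By a collar of the boundary it is homotopy equivalent to its interior, which is therefore connected. The interior is noncompact as well: if $\partial\hat X=\emptyset$ it is $\hat X$, and if $\partial\hat X\ne\emptyset$, a compact interior would be a proper nonempty open and closed subset of $\hat X$. A connected noncompact $d$-manifold without boundary has $H_j(\,\cdot\,;\mathbb C)=0$ for $j\ge d$ (Hatcher, *Algebraic Topology*, Prop. 3.29), and $n-1\ge d$.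

Steps 2 and 3 contradict (1), so $d\ge n$.

**Step 4.** *To see that the bounds are sharp.* $SL_n(\mathbb Z)$ acts on $T^n$, which has dimension $n$. The manifold $X_0$ of Section 3 has $\pi_1=\mathbb Z^n$ with the standard action, and it is homotopy equivalent to the $(n-1)$-skeleton of $T^n$, since the top cell minus a ball retracts onto its boundary. So the bound $n-1$ for complexes is attained. $\square$

Theorem A is now reduced to Proposition 4.1.

## 5. Stable subsets of the character torus

**Lemma 5.1.** A proper Zariski closed $\Gamma_N$-stable subset $Z\subsetneq T$ is a finite set of torsion points.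

*Proof.* Write $t_i=t(e_i)$. For fixed $i$ and $a_j\in\mathbb Z$, the element $\gamma=\prod_{j\ne i}e_{ij}(Na_j)$ fixes $e_i$ and sends $e_j\mapsto e_j+Na_je_i$, so $(t\circ\gamma)_i=t_i$ and $(t\circ\gamma)_j=t_jt_i^{Na_j}$.

**Step 1.** *To show that a non-torsion coordinate fills a hypersurface.* Let $t\in Z$ with $t_i$ not a root of unity. For each $j\neq i$ the numbers $t_jt_i^{Na_j}$, $a_j\in\mathbb Z$, form an infinite set, and a product of $n-1$ infinite subsets of $\mathbb C^*$ is Zariski dense in $(\mathbb C^*)^{n-1}$. So $Z\supset\{s:s_i=t_i\}$.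

**Step 2.** *To fill all of $T$.* Fix $k\ne i$. For every $c\in\mathbb C^*$ that is not a root of unity, $Z$ contains a point with $s_i=t_i$, $s_k=c$. By Step 1 with $k$ in place of $i$, $Z\supset\{s:s_k=c\}$. There are infinitely many such $c$, so $Z=T$, a contradiction.

So all points of $Z$ are torsion. Then $Z$ is countable, and a countable complex variety is finite. $\square$

**Corollary 5.2.** Let $P$ be a finitely generated $R$-module that admits, for each $\gamma\in\Gamma_N$, an additive bijection $g$ with $g(\lambda p)=\gamma(\lambda)g(p)$. Then the non-locally-free locus of $P$ is a finite set of torsion points. If $P$ is torsion, it has finite length, and $\mathrm{Ext}^j_R(P,R)=0$ for $j\ne n$.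

*Proof.* The map $g$ induces a bijection $P_{\mathfrak m_t}\to P_{\gamma(\mathfrak m_t)}$, semilinear over the ring isomorphism $R_{\mathfrak m_t}\to R_{\gamma(\mathfrak m_t)}$. So the support and the non-locally-free locus are stable under $\Gamma_N$. Both are closed, the second is always proper, and the support is proper if $P$ is torsion. Apply Lemma 5.1. A finitely generated module supported at finitely many maximal ideals has finite length, and the Ext statement was recalled in Section 4. $\square$

For instance, $R/(e_1-1)$ is not a twisted module, because its support $\{t_1=1\}$ is infinite and proper. Corollary 5.2 proves Proposition 4.1 for $P$ of rank $0$.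

## 6. Representations of $\Gamma_N$ with unipotent generators

The next lemma lets an honest action of $\Gamma_N$ on a finite dimensional space be treated as an algebraic action of $G$. We use $[g,h]=ghg^{-1}h^{-1}$ in groups.

**Lemma 6.1.** Let $B\subset GL_m(\mathbb C)$ be a Zariski closed subgroup and $\rho:\Gamma_N\to B$ a homomorphism.

(a) There is a multiple $N'$ of $N$ with all $\rho(e_{ij}(N'))$ unipotent.

(b) If all $\rho(e_{ij}(N))$ are unipotent, there is a unique algebraic homomorphism $\psi:G\to B$ with $\psi=\rho$ on $\Gamma_N$.

*Proof of (a).* For distinct $i,j,k$ (here $n\ge3$ is used) put $x=\rho(e_{ij}(N))$, $y=\rho(e_{jk}(N))$. Then $z=[x,y]=\rho(e_{ik}(N^2))$ commutes with $x$ and $y$, so $x$ and $y$ preserve the generalized eigenspaces of $z$. On the one for the eigenvalue $\mu$, of dimension $s$, we get $\mu^s=\det z=\det[x,y]=1$. So the eigenvalues of $z=\rho(e_{ik}(N))^N$ are roots of unity, and hence so are those of $\rho(e_{ik}(N))$. As $e_{ik}(Nm)=e_{ik}(N)^m$, a suitable common power makes all of them unipotent.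

*Proof of (b).*

**Step 1.** *To find matrices satisfying the commutation rules of the $E_{ij}$.* Put $X_{ij}=N^{-1}\log\rho(e_{ij}(N))$, a nilpotent matrix. If $j\ne k$ and $i\ne l$, then $e_{ij}(N)$ and $e_{kl}(N)$ commute, so
$$[X_{ij},X_{kl}]=0\qquad(j\ne k,\ i\ne l).\tag{6.1}$$
For distinct $i,j,l$ and $a,b\in\mathbb Z$, the relation $[e_{ij}(Na),e_{jl}(Nb)]=e_{il}(N^2ab)$ gives
$$e^{NaX_{ij}}e^{NbX_{jl}}e^{-NaX_{ij}}e^{-NbX_{jl}}=e^{N^2abX_{il}}.$$
Both sides are polynomial in $a,b$, so we may compare coefficients of $ab$. With $A=NX_{ij}$ and $C=NX_{jl}$, the left side contributes $AC-AC-CA+AC=AC-CA$. Hence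
$$[X_{ij},X_{jl}]=X_{il}\qquad(i,j,l\text{ distinct}).\tag{6.2}$$

**Step 2.** *To compute the action of the candidate Cartan elements.* Let $H_{ij}=[X_{ij},X_{ji}]$ and $k\notin\{i,j\}$. By the Jacobi identity, (6.1) and (6.2):

- $[H_{ij},X_{ik}]=[X_{ij},[X_{ji},X_{ik}]]-[X_{ji},[X_{ij},X_{ik}]]=[X_{ij},X_{jk}]=X_{ik}$;
- $[H_{ij},X_{kj}]=[X_{ij},[X_{ji},X_{kj}]]-[X_{ji},[X_{ij},X_{kj}]]=[X_{ij},-X_{ki}]=X_{kj}$;
- since $H_{ji}=-H_{ij}$, also $[H_{ij},X_{jk}]=-X_{jk}$ and $[H_{ij},X_{ki}]=-X_{ki}$;
- since $X_{ij}=[X_{ik},X_{kj}]$, we get $[H_{ij},X_{ij}]=2X_{ij}$, and from $X_{ji}=[X_{jk},X_{ki}]$ likewise $[H_{ij},X_{ji}]=-2X_{ji}$;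
- $[H_{ij},X_{kl}]=0$ if $k,l\notin\{i,j\}$.

**Step 3.** *To check Serre's relations.* For $1\le i<n$ put $x_i=X_{i,i+1}$, $y_i=X_{i+1,i}$, $h_i=H_{i,i+1}$, and let $(a_{ij})$ be the Cartan matrix of type $A_{n-1}$. Step 2 gives $[h_i,x_j]=a_{ij}x_j$ and $[h_i,y_j]=-a_{ij}y_j$. For $i\ne j$, (6.1) gives $[x_i,y_j]=[X_{i,i+1},X_{j+1,j}]=0$, so $[x_i,y_j]=\delta_{ij}h_i$. Also $[h_i,h_j]=[h_i,[x_j,y_j]]=(a_{ij}-a_{ij})h_j=0$. If $|i-j|\ge2$, then $[x_i,x_j]=0$ by (6.1). Finally $[x_i,[x_i,x_{i+1}]]=[X_{i,i+1},X_{i,i+2}]=0$ and $[x_{i+1},[x_{i+1},x_i]]=-[X_{i+1,i+2},X_{i,i+2}]=0$. For the $y_i$: $[y_i,y_j]=0$ if $|i-j|\ge 2$, and since $[y_{i+1},y_i]=X_{i+2,i}$, we get $[y_{i+1},[y_{i+1},y_i]]=[X_{i+2,i+1},X_{i+2,i}]=0$ and $[y_i,[y_i,y_{i+1}]]=-[X_{i+1,i},X_{i+2,i}]=0$.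

**Step 4.** *To integrate.* By Serre's theorem there is a Lie algebra homomorphism $\mathfrak{sl}_n(\mathbb C)\to\mathfrak{gl}_m(\mathbb C)$ with $E_{i,i+1}\mapsto x_i$ and $E_{i+1,i}\mapsto y_i$. By $X_{ij}=[X_{ik},X_{kj}]$, $E_{ij}=[E_{ik},E_{kj}]$ and induction on $|i-j|$, it maps $E_{ij}\mapsto X_{ij}$ for all $i\ne j$. As $G$ is simply connected and its finite dimensional holomorphic representations are algebraic, it integrates to an algebraic $\psi:G\to GL_m(\mathbb C)$ with $\psi(e_{ij}(s))=\exp(sX_{ij})$. So $\psi=\rho$ on the generators of $\Gamma_N$, hence on $\Gamma_N$.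

**Step 5.** *To see $\psi(G)\subset B$ and uniqueness.* A polynomial function vanishing at all $\exp(kNX_{ij})\in B$, $k\in\mathbb Z$, vanishes at all $\exp(sX_{ij})$, because its value is polynomial in $s$. So $\exp(sX_{ij})\in B$, and root subgroups generate $G$. Uniqueness holds because $\Gamma_N$ is Zariski dense in $G$. $\square$

## 7. Splitting the extension of $\Gamma_N$ by $L$

A twisted module has symmetries defined only up to $L$. We now show that, after enlarging $N$, they can be chosen to form an honest action.

**Lemma 7.1.** If a twisted module $P$ has positive rank, then for some $N$ with $\Gamma_N\subset\Gamma$ there is a homomorphic section $\Gamma_N\to\mathcal G$. So $\Gamma_N$ acts semilinearly on $P$.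

*Proof.*

**Step 1.** *To find a finite dimensional quotient on which $L$ still acts faithfully.* First, $L$ acts faithfully on $P$, since for $\ell\ne1$ the element $\ell-1$ is a nonzerodivisor on $P/\mathrm{torsion}\ne0$. So $\ell\mapsto(1,\ell)$ identifies the kernel of $\mathcal G\to\Gamma$ with $L$. Next, $\mathfrak mP\ne\mathfrak m^2P$: otherwise Nakayama applied to $\mathfrak mP_{\mathfrak m}$ gives $\mathfrak mP_{\mathfrak m}=0$, so $P_{\mathfrak m}$ is torsion and $P$ has rank $0$.

Let $Y=P/\mathfrak m^2P$, a finite dimensional space. As $\mathfrak m$ is $\Gamma$-stable, $\mathcal G$ acts on $Y$ by some $\rho:\mathcal G\to GL(Y)$. On $Y$ the element $\ell\in L$ acts as $1+\beta(\ell)$, where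
$$\beta:L\otimes\mathbb C=\mathfrak m/\mathfrak m^2\to\mathrm{End}(Y)$$
is multiplication. It is linear, nonzero, and
$$\beta(\xi)\beta(\eta)=0,\qquad \rho(x)\beta(\xi)\rho(x)^{-1}=\beta(\gamma\xi)\quad\text{for }x=(\gamma,g)\in\mathcal G.$$
The kernel of $\beta$ is a $\Gamma$-stable proper subspace of $\mathbb C^n$, and $\mathbb C^n$ is irreducible under the Zariski dense group $\Gamma$. So $\beta$ is injective.

**Step 2.** *To produce an algebraic action of $G$ that models $\rho$ up to $L\otimes\mathbb C$.* Let $A=1+\beta(L\otimes\mathbb C)$, a closed commutative unipotent group, and let $B_0$ be its normalizer in $GL(Y)$. Then $\rho(\mathcal G)\subset B_0$ and $\rho(L)\subset A$, so $\rho$ induces $\bar\rho:\Gamma\to B_0/A$, a linear algebraic group. By Lemma 6.1(a) and then (b), for a suitable $N$ with $\Gamma_N\subset\Gamma$ there is an algebraic $\psi:G\to B_0/A$ with $\psi=\bar\rho$ on $\Gamma_N$. The preimage of $\psi(G)$ in $B_0$ has unipotent radical $A$ and semisimple quotient $\psi(G)$. So by the Levi decomposition (Mostow) it is $A\rtimes M$ with $M\cong\psi(G)$, and $\psi$ lifts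 to an algebraic $\tilde\psi:G\to B_0$.

**Step 3.** *To measure the difference by a crossed homomorphism.* Let $\mathcal G_N$ be the preimage of $\Gamma_N$ in $\mathcal G$. For $x=(\gamma,g)\in\mathcal G_N$ the elements $\rho(x)$ and $\tilde\psi(\gamma)$ have the same image in $B_0/A$, so
$$\rho(x)=(1+\beta(a(x)))\,\tilde\psi(\gamma)$$
with a unique $a(x)\in L\otimes\mathbb C$. Since $A$ is commutative, conjugation by $\tilde\psi(\gamma)$ on $\beta(L\otimes\mathbb C)$ agrees with conjugation by $\rho(x)$, that is, $\tilde\psi(\gamma)\beta(\xi)\tilde\psi(\gamma)^{-1}=\beta(\gamma\xi)$. Multiplying out $\rho(x)\rho(y)$ gives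
$$a(xy)=a(x)+\gamma a(y),\qquad a(1,\ell)=\ell .$$

**Step 4.** *To make the values integral.* Choose a $\mathbb Q$-linear projection $\mathbb C\to\mathbb Q$ fixing $\mathbb Q$. The induced map $L\otimes\mathbb C\to L\otimes\mathbb Q$ commutes with $\Gamma$, which acts by integer matrices. Applied to $a$ it gives a crossed homomorphism $a_{\mathbb Q}:\mathcal G_N\to L\otimes\mathbb Q$ with $a_{\mathbb Q}(1,\ell)=\ell$. The group $\mathcal G_N$ is finitely generated, because $\Gamma_N$ and $L$ are. So there is $D$ such that $a_{\mathbb Q}$ maps generators, and hence everything, into the $\Gamma$-stable lattice $\frac1DL$. Since $a_{\mathbb Q}((1,\ell)x)=\ell+a_{\mathbb Q}(x)$, there is an induced crossed homomorphism $\bar a:\Gamma_N\to\frac1DL/L$ to a finite module. On the finite index subgroup that acts trivially on this module $\bar a$ is a homomorphism to a finite group, so $\bar a=0$ on a finite index subgroup of $\Gamma_N$, and this contains some $\Gamma_{N'}$.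

**Step 5.** *To read off the section.* For $\gamma\in\Gamma_{N'}$ any lift $x\in\mathcal G$ has $a_{\mathbb Q}(x)\in L$. The lifts of $\gamma$ are the elements $(1,\ell)x$, so exactly one of them has $a_{\mathbb Q}=0$. Elements with $a_{\mathbb Q}=0$ form a subgroup, so $\gamma\mapsto$ this lift is a homomorphic section over $\Gamma_{N'}$. $\square$

## 8. The formal neighborhood of a torsion point

Proposition 4.1 for modules of positive rank will follow once we know that a reflexive module with a semilinear $\Gamma_N$-action is locally free. By Corollary 5.2, only finitely many torsion points can be bad. We study the module near one of them, first near $1$.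

Put $V^*=L\otimes\mathbb C$, $V=\mathrm{Hom}(L,\mathbb C)$, $S=\mathrm{Sym}(V^*)=\mathcal O(V)$, $\mathfrak n=V^*S$, and $\hat R=\varprojlim R/\mathfrak m^k$. The group $G$ acts on $V^*$ in the standard way and on $V$ by $gu=u\circ g^{-1}$, and $V\setminus0$ is a single orbit. The element
$$\log\ell=\sum_{k\ge1}\frac{(-1)^{k+1}}k(\ell-1)^k\in\hat R$$
satisfies $\log(\ell\ell')=\log\ell+\log\ell'$ and $\gamma(\log\ell)=\log\gamma(\ell)$. So $\ell\mapsto\log\ell$ extends to a $\Gamma_N$-equivariant ring homomorphism $S\to\hat R$. On $\mathrm{Sym}^kV^*\to\mathfrak m^k/\mathfrak m^{k+1}$ it is the natural isomorphism, since $\log\ell\equiv\ell-1$ modulo $\mathfrak m^2$. Hence $S/\mathfrak n^k\cong R/\mathfrak m^k$ for all $k$, and $\hat R=\hat S=\varprojlim S/\mathfrak n^k$, $\Gamma_N$-equivariantly. A *compatible algebraic $G$-action* on an $S$-module $E$ is an action of $G$ for which $E$ is a union of finite dimensional algebraic $G$-modules and $g(se)=g(s)g(e)$.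

**Lemma 8.1.** Let $D$ be a finitely generated $R$-module with semilinear $\Gamma_N$-action, with all $e_{ij}(N)$ unipotent on $D/\mathfrak mD$. Then there are a finitely generated $S$-module $E$ with compatible algebraic $G$-action and a $\Gamma_N$-equivariant isomorphism $E\otimes_S\hat R\cong D\otimes_R\hat R$. Moreover:

(i) if $D_{\mathfrak m}$ is free, then $E\cong W\otimes_{\mathbb C}S$, where $W=D/\mathfrak mD$ with the algebraic $G$-action extending that of $\Gamma_N$;

(ii) if $D$ is reflexive, so is $E$.

*Proof.*

**Step 1.** *To put algebraic $G$-actions on the truncations.* Let $D_k=D/\mathfrak m^kD$, with $D_0=0$. As $\mathfrak m^jD/\mathfrak m^{j+1}D$ is an equivariant quotient of $\mathrm{Sym}^j(V^*)\otimes D_1$, all $e_{ij}(N)$ act unipotently on all $D_k$. By Lemma 6.1(b), with the same $N$ for all $k$, each $D_k$ is uniquely an algebraic $G$-module extending the $\Gamma_N$-action. A $\Gamma_N$-equivariant linear map between algebraic $G$-modules is $G$-equivariant, by Zariski density. So the maps $D_{k+1}\to D_k$ and $S/\mathfrak n^k\otimes D_k\to D_k$ are $G$-equivariant.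

**Step 2.** *To define $E$ inside $\hat D=\varprojlim D_k=D\otimes_R\hat R$.* Let $\lambda$ be an irreducible $G$-module. The kernel of $D_{k+1}\to D_k$ is a quotient of $\mathrm{Sym}^kV^*\otimes D_1$, so it contains $\lambda$ only if $\mathrm{Sym}^kV^*$ occurs in $\lambda\otimes D_1^*$. This happens for finitely many $k$, since the $\mathrm{Sym}^kV^*$ are pairwise non-isomorphic irreducibles. So the $\lambda$-isotypic part $\hat D_\lambda=\varprojlim_k(D_k)_\lambda$ is finite dimensional and equals $(D_k)_\lambda$ for $k\ge k(\lambda)$. Put
$$E=\bigoplus_\lambda\hat D_\lambda\subset\hat D.$$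
The image of $V^*\otimes\hat D_\lambda$ in $\hat D$ is a finite dimensional algebraic $G$-module. It is a sum of irreducibles, and a copy of $\mu$ lies in $\hat D_\mu$, so the image lies in $E$. Thus $E$ is an $S$-submodule with compatible algebraic $G$-action. As the maps $(D_{k+1})_\lambda\to(D_k)_\lambda$ are onto, $E$ surjects onto every $D_k$.

**Step 3.** *To show that $E$ is finitely generated with the right completion.* By complete reducibility choose a $G$-submodule $Y\subset E$ mapping isomorphically to $D_1$. By Nakayama $Y$ generates each $D_j$ over $S/\mathfrak n^j$. So for $i<j$ the map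
$$\bigoplus_{i\le l<j}\mathrm{Sym}^lV^*\otimes Y\to\mathfrak m^iD/\mathfrak m^jD$$
is onto. Fix $\lambda$ and take $j\ge k(\lambda)$, $j>i$. Then $E_\lambda=\hat D_\lambda=(D_j)_\lambda$, so the $\lambda$-part of $\ker(E\to D_i)$ is $(\mathfrak m^iD/\mathfrak m^jD)_\lambda$. By the displayed surjection it is the image of the $\lambda$-part of $\bigoplus_{i\le l<j}\mathrm{Sym}^lV^*\otimes Y$, so it lies in $\mathfrak n^iY$. The reverse inclusion is clear, and $\ker(E\to D_i)=\mathfrak n^iY$ for all $i\ge0$. For $i=0$ this reads $E=S\cdot Y$, so $E$ is finitely generated. Then $\mathfrak n^iY=\mathfrak n^iE$ and $E/\mathfrak n^iE\cong D_i$. Taking limits, $E\otimes_S\hat R\cong\hat D=D\otimes_R\hat R$.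

**Step 4.** *To prove (i).* The map $S\otimes Y\to E$ is onto. After completion it is a surjection of free $\hat R$-modules of equal rank $\dim D_1$, hence an isomorphism. By faithful flatness of $S_{\mathfrak n}\to\hat R$, its kernel vanishes locally at $0\in V$. The kernel is contained in a free module over a domain, so it is $0$. And $Y\cong D_1=W$ as $G$-modules.

**Step 5.** *To prove (ii).* Duals of finitely presented modules commute with flat base change. So by flatness of $R\to\hat R$, $\hat D$ is reflexive, and by faithful flatness of $S_{\mathfrak n}\to\hat R$, $E_{\mathfrak n}$ is reflexive. On $V\setminus0$, a single $G$-orbit, the equivariant coherent sheaf $\tilde E$ is locally free, because it is so at a general point. So $E\to E^{**}$ is an isomorphism at every point of $V$. $\square$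

**Remark 8.2 (other torsion points).** Let $t\in T$ have finite order dividing $N$. Then $t\circ\gamma=t$ for $\gamma\in\Gamma_N$, since $\Gamma_N$ acts trivially on $L/NL$. Let $D^{(t)}$ be $D$ with the new module structure $\ell*p=t(\ell)^{-1}\ell p$. The same $\Gamma_N$-action is semilinear for it:
$$\gamma(\ell*p)=t(\ell)^{-1}\gamma(\ell)\gamma(p)=t(\gamma\ell)^{-1}\gamma(\ell)\gamma(p)=\gamma(\ell)*\gamma(p).$$
Since $\ell-s(\ell)$ acts on $D^{(t)}$ as $t(\ell)^{-1}(\ell-(ts)(\ell))$ acts on $D$, the point $s$ for $D^{(t)}$ corresponds to the point $ts$ for $D$. In particular the point $1$ for $D^{(t)}$ corresponds to $t$ for $D$, and Lemma 8.1 applies at $t$. Reflexivity is unaffected, because $D^{(t)}$ is $D$ with $R$ acting through an automorphism.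

*Where the formal picture stops.* One might hope that a reflexive $E$ with compatible algebraic $G$-action is free. It need not be. Let
$$E_0=\ker\bigl(V^*\otimes S\to S\bigr),\qquad \xi\otimes s\mapsto\xi s .$$
It is reflexive and $G$-equivariant. From $0\to E_0\to V^*\otimes S\to S\to S/\mathfrak n\to0$ we get $\mathrm{Ext}^{n-2}_S(E_0,S)\cong\mathrm{Ext}_S^n(S/\mathfrak n,S)\ne0$, so $E_0$ is not free, and the Ext group is in the forbidden range. So symmetry at the point $1$ alone is not enough, and one must use that $D$ lives on all of $T$.

To see what to aim for, let $v\in V\setminus0$ and let $H\subset G$ be its stabilizer. The fibre of $E_0$ at $v$ is $K=\ker(v)\subset V^*$, on which $H$ acts nontrivially, through $SL_{n-1}$. This $H$-module is not the restriction of a $G$-module: $SL_n(\mathbb C)$ has no nontrivial homomorphism to $GL_{n-1}(\mathbb C)$, since its kernel would be finite and $n^2-1>(n-1)^2$. We shall prove that for an $E$ arising from a module $D$ over $R$, the fibre at $v$ *does* extend to $G$. The reason is that the line $\mathbb Cv$ exponentiates to a one-parameter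 subgroup $\{t_x:x\in\mathbb C^*\}$ of $T$, fixed by a large subgroup $\Delta\subset\Gamma_N$. This subgroup contains other torsion points, where $D$ is free and the fibre is a $G$-module. The same generic $\Delta$-representation is seen from both points.

## 9. Comparison along a one-parameter subgroup of $T$

**Lemma 9.1 (Noether–Deuring).** Let $K\subset K'$ be fields with $K$ infinite, and let $A,B$ be finite dimensional $K$-representations of a group $\Delta$ with $A_{K'}\cong B_{K'}$. Then $A\cong B$.

*Proof.* The intertwining condition is a system of linear equations over $K$, so $\mathrm{Hom}_\Delta(A_{K'},B_{K'})=\mathrm{Hom}_\Delta(A,B)\otimes_KK'$. The dimensions of $A$ and $B$ agree, and the determinant in chosen bases is a polynomial on $\mathrm{Hom}_\Delta(A,B)$ that is nonzero at some $K'$-point. So it is not the zero polynomial, and it is nonzero at some $K$-point. $\square$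

**Proposition 9.2.** Every reflexive finitely generated $R$-module $D$ with a semilinear $\Gamma_N$-action is locally free.

In rank one this is clear, as $R$ is a UFD. In general we argue as follows.

*Proof.* Let $D\ne0$. Being torsion-free it has rank $r>0$. By Corollary 5.2 the non-locally-free locus $F$ is a finite set of torsion points. Suppose $F\ne\emptyset$.

**Step 1.** *To normalize the situation.* Enlarging $N$ and twisting by a point of $F$ (Remark 8.2), we may assume $1\in F$. Let $v\in\mathrm{Hom}(L,\mathbb Z)$ be the last coordinate: $v(e_n)=1$, $v(e_j)=0$ for $j<n$. Let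
$$R\to R_v=\mathbb C[x^{\pm1}],\qquad \ell\mapsto x^{v(\ell)},$$
and for $\zeta\in\mathbb C^*$ let $t_\zeta(\ell)=\zeta^{v(\ell)}$. As $F$ is finite, we can choose a root of unity $\zeta$ with $t_\zeta\notin F$. Enlarge $N$ so that the order of $\zeta$ divides $N$. Then $\Gamma_N$ fixes $1$ and $t_\zeta$ and acts on the fibres of $D$ at both. By Lemma 6.1(a) we can enlarge $N$ further so that all $e_{ij}(N)$ are unipotent on both fibres.

**Step 2.** *To introduce the group that fixes the whole line.* Let $\Delta=\langle e_{ij}(N):i\ne n\rangle\subset\Gamma_N$. As $e_{ij}(s)$ changes $e_j$ by a multiple of $e_i$ and $v(e_i)=0$ for $i\neq n$, we have $v\circ\gamma=v$ for $\gamma\in\Delta$. Let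
$$H=\{g\in G:v\circ g=v\}\cong SL_{n-1}\ltimes\mathbb C^{n-1},$$
the matrices with last row $(0,\dots,0,1)$. It contains $\Delta$ and is generated by the root subgroups $e_{ij}(\mathbb C)$, $i\ne n$, which lie in the Zariski closure of $\Delta$. So $\Delta$ is Zariski dense in $H$. For each $c\in\mathbb C^*$ the group $H$ is the stabilizer of $cv$ in $G$, and $G\cdot cv=V\setminus0$.

The homomorphism $R\to R_v$ is $\Delta$-invariant. So $\Delta$ acts $R_v$-linearly on the finitely generated $R_v$-module $D_v=D\otimes_RR_v$ by $\gamma(p\otimes f)=\gamma p\otimes f$.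

**Step 3.** *To identify the generic representation from the good point $x=\zeta$.* Put $y=x/\zeta$. Since $x^{v(\ell)}=t_\zeta(\ell)y^{v(\ell)}$, the module $D_v\otimes_{R_v}\mathbb C[[x-\zeta]]$ is $D^{(t_\zeta)}\otimes_R\mathbb C[[y-1]]$ along $\ell\mapsto y^{v(\ell)}$. This homomorphism sends $\mathfrak m$ into $(y-1)$, so it factors through a $\Delta$-invariant homomorphism $\hat R\to\mathbb C[[y-1]]$. As $D$ is free at $t_\zeta$, Lemma 8.1(i) for $D^{(t_\zeta)}$ gives a $\Gamma_N$-equivariant isomorphism $D^{(t_\zeta)}\otimes_R\hat R\cong W\otimes\hat R$. Base change gives, $\Delta$-equivariantly,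
$$D_v\otimes_{R_v}\mathbb C[[x-\zeta]]\cong W\otimes\mathbb C[[x-\zeta]].$$
Here $W$ is an algebraic $G$-module of dimension $r$, $\Delta$ acts on it via $H\subset G$, and $\Delta$ acts trivially on the power series. Extend scalars to $\mathbb C((x-\zeta))$ and apply Lemma 9.1 to $\mathbb C(x)\subset\mathbb C((x-\zeta))$:
$$D_v\otimes_{R_v}\mathbb C(x)\cong W\otimes\mathbb C(x)\quad\text{as }\Delta\text{-representations.}\tag{9.1}$$

**Step 4.** *To transport this to the equivariant module at the bad point $x=1$.* Let $E$ be as in Lemma 8.1 for $D$ at $1$, and put $\tau=\log x\in\mathbb C[[x-1]]$, so $\mathbb C[[x-1]]=\mathbb C[[\tau]]$. The map $\hat R\to\mathbb C[[\tau]]$ induced by $\ell\mapsto x^{v(\ell)}=e^{v(\ell)\tau}$ sends $\log\ell$ to $v(\ell)\tau$. So under $\hat R=\hat S$ it sends $\xi\in V^*$ to $v(\xi)\tau$: it is restriction to the line $\mathbb Cv\subset V$. Let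
$$E_v=E\otimes_S\mathbb C[\tau]\quad\text{via }\xi\mapsto v(\xi)\tau .$$
The group $H$ acts on it $\mathbb C[\tau]$-linearly and algebraically, since $H$ fixes the line pointwise. By Lemma 8.1 and (9.1), $\Delta$-equivariantly,
$$E_v\otimes_{\mathbb C[\tau]}\mathbb C((\tau))\cong D_v\otimes_{R_v}\mathbb C((\tau))\cong W\otimes\mathbb C((\tau)).$$
The second isomorphism uses the field $\mathbb C(x)=\mathbb C(e^\tau)$ inside $\mathbb C((\tau))$. We now use another subfield, $\mathbb C(\tau)$: by Lemma 9.1 for $\mathbb C(\tau)\subset\mathbb C((\tau))$ there is a $\Delta$-equivariant isomorphism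
$$\varphi:E_v\otimes_{\mathbb C[\tau]}\mathbb C(\tau)\cong W\otimes\mathbb C(\tau).$$

**Step 5.** *To specialize at an honest point of $V\setminus0$.* As $E_v$ is finitely generated over $\mathbb C[\tau]$, there is $0\ne h\in\mathbb C[\tau]$ such that $E_v[1/h]$ is free over $\mathbb C[\tau,1/h]$ and $\varphi,\varphi^{-1}$ restrict to mutually inverse maps between $E_v[1/h]$ and $W\otimes\mathbb C[\tau,1/h]$. These maps are $\Delta$-equivariant, since both modules embed in their localizations over $\mathbb C(\tau)$. Choose $c\in\mathbb C^*$ with $h(c)\ne0$ and set $\tau=c$: the fibre of $E$ at $cv\in V$ is isomorphic to $W$ as a $\Delta$-module. Both are algebraic $H$-modules and $\Delta$ is Zariski dense in $H$, so this fibre is isomorphic to $W|_H$ as an $H$-module.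

**Step 6.** *To conclude that $E$ is free.* A $G$-equivariant coherent sheaf $\mathcal F$ on $V\setminus0\cong G/H$ is determined up to isomorphism by the $H$-module $\mathcal F_o$, its fibre at the base point $o=cv$. Indeed, the $G$-structure trivializes the pullback of $\mathcal F$ to $G$ as $\mathcal F_o\otimes\mathcal O_G$: a section $s$ corresponds to the function $f(g)=g^{-1}s(go)$. By descent $\mathcal F$ is the sheaf of $\mathcal F_o$-valued functions $f$ on $G$ with $f(gh)=h^{-1}f(g)$ for $h\in H$. The equivariant sheaf $W\otimes\mathcal O_{V\setminus0}$ with diagonal $G$-structure has fibre $W|_H$ at $cv$. By Step 5,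
$$\tilde E|_{V\setminus0}\cong W\otimes\mathcal O_{V\setminus0}.$$
By Lemma 8.1(ii) $E$ is reflexive. A reflexive module on the normal variety $V$ is recovered from its sections outside a closed subset of codimension at least $2$, and $\dim V\ge2$. So $E=\Gamma(V\setminus0,\tilde E)\cong W\otimes S$ is a free $S$-module.

**Step 7.** *To return to $D$.* By Step 6, $D\otimes_R\hat R\cong E\otimes_S\hat R$ is free. By flatness $\mathrm{Tor}_1^{R_{\mathfrak m}}(D_{\mathfrak m},\mathbb C)\otimes_{R_{\mathfrak m}}\hat R=\mathrm{Tor}_1^{\hat R}(D\otimes_R\hat R,\mathbb C)=0$. By faithful flatness of $R_{\mathfrak m}\to\hat R$ the first Tor vanishes, so $D_{\mathfrak m}$ is free. This contradicts $1\in F$. $\square$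

## 10. The vanishing of $\mathrm{Ext}^j_R(P,R)$ for $1\le j\le n-2$

**Proof of Proposition 4.1.**

**Step 1.** *To dispose of rank $0$.* If $P$ has rank $0$, Corollary 5.2 applies (for each $\gamma$ take any $(\gamma,g)\in\mathcal G$), and only $\mathrm{Ext}^n$ can be nonzero.

**Step 2.** *To compare $P$ with a projective module.* Let $P$ have positive rank. Lemma 7.1 gives a semilinear $\Gamma_N$-action on $P$. It induces one on $P^*$ by $f\mapsto\gamma f\gamma^{-1}$: this map is $R$-linear, since
$$\gamma f(\gamma^{-1}(\lambda p))=\gamma\bigl(\gamma^{-1}(\lambda)f(\gamma^{-1}p)\bigr)=\lambda\,\gamma f(\gamma^{-1}p),$$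
and $\gamma(\lambda f)\gamma^{-1}=\gamma(\lambda)\,\gamma f\gamma^{-1}$. Repeating, we get one on the reflexive module $P^{**}$. By Proposition 9.2, $P^{**}$ is locally free, hence projective. The map $P\to P^{**}$ is equivariant. Its kernel $T_0$ and cokernel $Q$ are torsion with semilinear $\Gamma_N$-action, hence of finite length with $\mathrm{Ext}^j_R(\cdot,R)=0$ for $j\ne n$, by Corollary 5.2.

**Step 3.** *To read off the Ext groups.* Put $\bar P=P/T_0$ and let $1\le j\le n-2$. From $0\to\bar P\to P^{**}\to Q\to0$ we have the exact sequence
$$0=\mathrm{Ext}^j_R(P^{**},R)\to\mathrm{Ext}^j_R(\bar P,R)\to\mathrm{Ext}^{j+1}_R(Q,R)=0,$$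
where the last term vanishes as $j+1\ne n$. From $0\to T_0\to P\to\bar P\to0$ we have
$$\mathrm{Ext}^j_R(\bar P,R)\to\mathrm{Ext}^j_R(P,R)\to\mathrm{Ext}^j_R(T_0,R)=0,$$
as $j\ne n$. So $\mathrm{Ext}^j_R(P,R)=0$. $\square$

With Section 4 this completes the proof of B(1), B(2) and Theorem A.

## 11. Manifolds of dimension exactly $n$

For a compact $n$-manifold $X$ let $w:\pi_1(X)\to\{\pm1\}$ be the orientation character, and let $R^w$ be the local system $R$ twisted by $w$. We use Poincaré–Lefschetz duality with twisted coefficients, which is natural in the coefficients and hence $R$-linear here.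

**Proof of B(3).**

**Step 1.** *To treat manifolds with boundary.* Suppose $\partial X\ne\emptyset$. Then $H^n(X;R)\cong H_0(X,\partial X;R^w)=0$, because $H_0(\partial X;R^w)\to H_0(X;R^w)$ is onto ($X$ is connected). By (1), $H_{n-1}(\hat X;\mathbb C)$ has positive rank.

From now on $X$ is closed, $\pi_1(X)=L$, and $q$ is an isomorphism. Then $R^w$ is $R$ with $\ell$ acting as $w(\ell)\ell$. As a $\mathbb C[L]$-module it is free of rank one, since $\ell\mapsto w(\ell)\ell$ defines an automorphism of $R$.

**Step 2.** *To show that the edge map of (4.1) is injective.* By duality, and because $H^1$ with local coefficients depends only on $\pi_1$,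
$$H_{n-1}(\hat X;\mathbb C)=H_{n-1}(X;R)\cong H^1(X;R^w)=H^1(L;R^w)\cong H^1(L;\mathbb C[L])=\mathrm{Ext}^1_R(R/\mathfrak m,R)=0,$$
as $n\ge2$. So, as in the proof of (1), no differential hits position $(n,0)$, and the edge map $\mathrm{Ext}^n_R(R/\mathfrak m,R)=E_2^{n,0}\to H^n(X;R)$ is injective.

**Step 3.** *To identify the edge map with $f^*$.* Let $f:X\to T^n$ be the classifying map. It induces an $R$-linear chain map from $C_*$ to the cellular complex of $\mathbb R^n$, which is a free resolution of $R/\mathfrak m$. This chain map is an isomorphism on $H_0$. For $T^n$ the edge map $\mathrm{Ext}^n_R(R/\mathfrak m,R)\to H^n(T^n;R)$ is an isomorphism. By naturality of (4.1), the edge map for $X$ is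
$$f^*:H^n(T^n;R)\to H^n(X;R).$$

**Step 4.** *To show that $X$ is orientable.* The source of $f^*$ is $R/\mathfrak m$. Its target is $H_0(X;R^w)=R/(w(\ell)\ell-1)_{\ell\in L}$, which is $\mathbb C$ with $\ell\in R$ acting as $w(\ell)$. On the source $\ell$ acts as $1$. As $f^*$ is injective and $R$-linear, $w=1$. So $X$ is orientable, both sides are $R/\mathfrak m$, and $f^*$ is an isomorphism.

**Step 5.** *To pass to constant coefficients.* The augmentation $R\to\mathbb C$ induces isomorphisms $H^n(\,\cdot\,;R)\to H^n(\,\cdot\,;\mathbb C)$ for both $T^n$ and $X$, since by duality this map is $H_0(\,\cdot\,;R)=R/\mathfrak m\to H_0(\,\cdot\,;\mathbb C)=\mathbb C$. Hence $f^*:H^n(T^n;\mathbb C)\to H^n(X;\mathbb C)$ is an isomorphism, that is, $\deg f\ne0$, and $f^*$ is injective on $H^n(\,\cdot\,;\mathbb Q)$.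

**Step 6.** *To get injectivity in all degrees.* Let $0\ne\alpha\in H^k(T^n;\mathbb Q)$. By Poincaré duality on $T^n$ choose $\beta$ with $\alpha\beta\ne0$ in $H^n(T^n;\mathbb Q)$. Then $f^*\alpha\,f^*\beta=f^*(\alpha\beta)\ne0$, so $f^*\alpha\ne0$. $\square$
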